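\title{An affine Jacobi--Trudi identity of type $\mathrm{A}_{2k-1}^{(2)}$ for rectangular $\mathrm{B}_n$ Hall--Littlewood polynomials}

\begin{abstract}
We prove an identity conjectured by Warnaar, which expresses the $\mathrm{B}_n$ Hall--Littlewood polynomial $P^{\mathrm{B}_n}_{(k^n)}(x;t,t)$ as a sum over $\mathbb{Z}^k$ of $k\times k$ determinants whose entries are elementary symmetric functions in $x_1^{\pm1},\dots,x_n^{\pm1},1$. Both sides are shown to be the average of $\prod_{i,l}(x_i+x_i^{-1}+z_l+z_l^{-1})$ over one explicit density in $k$ auxiliary variables. For the polynomial this follows from a kernel identity for the Koornwinder operator in the limit $q\to0$, and for the determinant from the factorization of a determinant of theta functions. We extend the identity to $P^{\mathrm{B}_n}_{(k^n)}(x;t,s)$ with arbitrary $s$ and to a four-parameter $\mathrm{BC}_n$ version, and we show that the original right-hand side equals $P^{\mathrm{B}_n}_{(k^n)}(x;t,s)$ only for $s=t$.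
\end{abstract}

\section{The identity}\label{sec:intro}

Let $n,k$ be positive integers and $x=(x_1,\dots,x_n)$. The hyperoctahedral group $W=(\mathbb{Z}/2\mathbb{Z})^n\rtimes\mathfrak{S}_n$ acts on Laurent polynomials in $x$ by permuting the variables and inverting any subset of them. It is the Weyl group of the root system $\mathrm{B}_n$, whose positive roots are the long roots $e_i\pm e_j$ $(i<j)$ and the short roots $e_i$. For a partition $\lambda$ with at most $n$ parts, Macdonald's Hall--Littlewood polynomial for $\mathrm{B}_n$, with parameter $t$ attached to the long roots and $s$ to the short roots, is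
\begin{equation}\label{eq:defP}
P_{\lambda}^{\mathrm{B}_n}(x;t,s)=\frac{1}{v_\lambda(t,s)}\sum_{w\in W} w\bigg(x^{\lambda}\prod_{i=1}^n\frac{1-s x_i^{-1}}{1-x_i^{-1}}\prod_{1\le i<j\le n}\frac{(1-t x_i^{-1}x_j)(1-t x_i^{-1}x_j^{-1})}{(1-x_i^{-1}x_j)(1-x_i^{-1}x_j^{-1})}\bigg),
\end{equation}
where $x^\lambda=x_1^{\lambda_1}\cdots x_n^{\lambda_n}$ and the constant $v_\lambda(t,s)$ is chosen so that $P^{\mathrm{B}_n}_\lambda$ is a $W$-invariant Laurent polynomial in which $x^\lambda$ has coefficient~$1$. For $t=s=0$ this is the irreducible character of $\mathrm{SO}(2n+1)$ indexed by $\lambda$. For $t=s=1$ every fraction in \eqref{eq:defP} equals $1$, and $P^{\mathrm{B}_n}_\lambda$ is the sum of the monomials in the $W$-orbit of $x^\lambda$. We are concerned with the rectangle $(k^n)$, the partition with $n$ parts equal to $k$. Proposition~\ref{prop:S} shows that $v_{(k^n)}=\prod_{i=1}^n(1+t+\dots+t^{i-1})$ and that the coefficients of $P^{\mathrm{B}_n}_{(k^n)}$ are polynomials in $t$ and $s$;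 these polynomials define $P^{\mathrm{B}_n}_{(k^n)}$ also where $v_{(k^n)}$ vanishes.

For an integer $r$ let $\ddot e_r=\ddot e_r(x)=e_r(x_1,x_1^{-1},\dots,x_n,x_n^{-1},1)$ be the elementary symmetric function in these $2n+1$ variables, with $\ddot e_r=0$ for $r<0$ and $r>2n+1$. It is the character of the $r$-th exterior power of the defining representation of $\mathrm{SO}(2n+1)$. With $X_i=x_i+x_i^{-1}$ and $Z=z+z^{-1}$,
\begin{equation}\label{eq:gen}
\sum_r\ddot e_rz^r=(1+z)\prod_{i=1}^n(1+zx_i)(1+zx_i^{-1})=(1+z)\,z^n\prod_{i=1}^n(X_i+Z),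
\end{equation}
and replacing $z$ by $1/z$ shows that $\ddot e_r=\ddot e_{2n+1-r}$.

The dual Jacobi--Trudi identity $s_\lambda=\det(e_{\lambda'_i-i+j})$ writes the Schur function of a partition with $k$ columns as a $k\times k$ determinant in elementary symmetric functions. One may ask for a formula of this shape, in the $\ddot e_r$, for a polynomial that interpolates between a character and an orbit sum. The following identity, of type $\mathrm{A}_{2k-1}^{(2)}$, was conjectured by Warnaar~\cite{Warnaar}.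

\begin{theorem}\label{thm:main}
For all positive integers $n$ and $k$,
\begin{equation}\label{eq:main}
P_{(k^n)}^{\mathrm{B}_n}(x;t,t)
=\frac{1}{2}\sum_{y\in\mathbb{Z}^k} \det_{1\leq i,j\leq k}\Big(
(-1)^{y_i} t^{ky_i^2-(j-1)y_i} \big(
\ddot{e}_{n-i+j-2ky_i}+\ddot{e}_{n+i+j-2ky_i-1}\big)\Big).
\end{equation}
\end{theorem}

The sum is finite because only finitely many $\ddot e_r$ are nonzero. For $1\le j\le k$ and $y\in\mathbb{Z}$,
\begin{equation}\label{eq:exp}
ky^2-(j-1)y\ge y^2 ,
\end{equation}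
since $(k-1)y^2\ge(j-1)y$. So the right side of \eqref{eq:main} is a polynomial in $t$. As $y_i$ occurs only in row $i$, the right side equals $\frac12\det(M_{ij})$ with
\begin{equation}\label{eq:M}
M_{ij}=\sum_{y\in\mathbb{Z}}(-1)^yt^{ky^2-(j-1)y}\big(\ddot e_{n-i+j-2ky}+\ddot e_{n+i+j-2ky-1}\big).
\end{equation}
The factor $\frac12$ belongs to the first column: the symmetry $\ddot e_{n+i-2ky}=\ddot e_{n-i+1+2ky}$ gives $M_{i1}=2\sum_y(-1)^yt^{ky^2}\ddot e_{n-i+1-2ky}$.

Some special cases show what \eqref{eq:main} says. At $t=0$ only $y=0$ survives, by \eqref{eq:exp}, and the identity expresses the character indexed by $(k^n)$ as $\frac12\det(\ddot e_{n-i+j}+\ddot e_{n-i-j+2})$. The whole dependence on $t$ comes from making the index of $\ddot e_r$ periodic modulo $2k$, with Gaussian weights. For $k=1$ the identity reads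
\[
P^{\mathrm{B}_n}_{(1^n)}(x;t,t)=\sum_{y\in\mathbb{Z}}(-1)^yt^{y^2}\,\ddot e_{n-2y}.
\]
At $t=0$ the right side is $\ddot e_n$. At $t=1$ it is the real part of $\mathrm{i}^{-n}\sum_r\ddot e_r\mathrm{i}^r=(1+\mathrm{i})\prod_iX_i$, where we put $z=\mathrm{i}=\sqrt{-1}$ in \eqref{eq:gen} and take the $x_i$ real; this is the orbit sum $\prod_iX_i$, as it should be. So the signs $(-1)^y$ are what the case $t=1$ suggests, and the content of the identity lies in the powers $t^{y^2}$.

For $n=1$ put $X=X_1$ and $\chi_k=x^k+x^{k-1}+\dots+x^{-k}$. Since $\frac{x^k}{1-x^{-1}}+\frac{x^{-k}}{1-x}=\chi_k$, the definition gives $P^{\mathrm{B}_1}_{(k)}(x;t,s)=\chi_k-s\chi_{k-1}$, and the nonzero $\ddot e_r$ are $\ddot e_0=\ddot e_3=1$ and $\ddot e_1=\ddot e_2=X+1$. For $k=1$ the right side of \eqref{eq:main} is $\ddot e_1-t\ddot e_3=X+1-t$, while $\chi_1-s\chi_0=X+1-s$. This explains why $s$ is set equal to $t$. For $k=2$ the only term of \eqref{eq:M} with $y\ne0$ is $-t\ddot e_0$ in $M_{22}$, and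
\[
\frac12\det\begin{pmatrix}2(X+1)&X+2\\ 2&X+1-t\end{pmatrix}=X^2+X-1-t(X+1)=\chi_2-t\chi_1 .
\]

The left side of \eqref{eq:main} is a symmetrization in $n$ variables and the right side is a determinant of size $k$. The proof connects them through the product $\prod_{i=1}^n\prod_{l=1}^k(X_i+Z_l)$, where $Z_l=z_l+z_l^{-1}$, in which $n$ and $k$ play symmetric roles: both sides are its average over one density $w_*(z_1,\dots,z_k)$ on the torus. Section~\ref{sec:small} carries this out by hand for $n=k=1$. In general, Section~\ref{sec:S} characterizes $P^{\mathrm{B}_n}_{(k^n)}$ by orthogonality; Sections~\ref{sec:D} and~\ref{sec:kernel} introduce a further parameter $q$ and the Koornwinder operator, and obtain the integral formula (Theorem~\ref{thm:integral}) as $q\to0$; Section~\ref{sec:theta} evaluates the determinant and completes the proof. The integral formula costs nothing more for four parameters $t_0,\dots,t_3$ in place of $s$. Section~\ref{sec:ext} gives the identity for arbitrary $s$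 (Theorem~\ref{thm:s}), a converse (Proposition~\ref{prop:converse}) and a four-parameter version (Theorem~\ref{thm:four}).

\section{Densities on the torus}\label{sec:dens}

For $|q|<1$ let $(a;q)_\infty=\prod_{m\ge0}(1-aq^m)$, so that $(a;0)_\infty=1-a$. A superscript $\pm$ inside a factor means the product over all choices of signs: $(az^\pm;q)_\infty=(az;q)_\infty(a/z;q)_\infty$, $(z^{\pm2};q)_\infty=(z^2;q)_\infty(z^{-2};q)_\infty$, $(1-axy^\pm)=(1-axy)(1-ax/y)$, and $(ax^\pm y^\pm;q)_\infty$ has four factors. We use repeatedly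
\begin{equation}\label{eq:diff}
a+a^{-1}-b-b^{-1}=\frac{(1-ab^\pm)}{a},\qquad (z^2;t)_\infty=(z;t)_\infty(-z;t)_\infty(tz^2;t^2)_\infty .
\end{equation}
The second identity follows by splitting $(z^2;t)_\infty=(z^2;t^2)_\infty(tz^2;t^2)_\infty$ and factoring $1-z^2t^{2m}$. Let $\mathbb{T}$ be the unit circle. Integrals over $\mathbb{T}^N$ are taken with respect to normalized Haar measure, which is omitted from the notation. For a continuous function $F$ on $\mathbb{T}$ we write $\operatorname{CT}[F]=\int_{\mathbb{T}}F$; if $F$ is an absolutely convergent Laurent series, this is its constant term.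

Let $t_0,\dots,t_3$ be parameters, and put
\[
A(y)=\prod_{r=0}^3(1-t_ry)=1-\sigma_1y+\sigma_2y^2-\sigma_3y^3+\sigma_4y^4,\qquad \sigma_4=t_0t_1t_2t_3 .
\]
Two conditions on the parameters will occur.
\begin{itemize}
\item[(P1)] The $t_r$ are real, and either all $t_r\in(-1,1)$, or $t_0=-1$ and $t_1,t_2,t_3\in(-1,1)$.
\item[(P2)] $k\ge2$ or $\sigma_4=0$.
\end{itemize}
The $\mathrm{B}_n$ case is $(t_0,\dots,t_3)=(-1,s,0,0)$, for which
\begin{equation}\label{eq:Bfactor}
\frac{A(x^{-1})}{1-x^{-2}}=\frac{1-sx^{-1}}{1-x^{-1}}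
\end{equation}
is the one-variable factor in \eqref{eq:defP}. It satisfies (P2) for every $k$, and (P1) when $s\in(-1,1)$.

Under (P1), for $q,t\in[0,1)$, define the density with \emph{base} $q$ and \emph{coupling} $t$ by
\[
\nabla^{(n)}_{q,t}(x)=\prod_{i=1}^n\frac{(x_i^{\pm2};q)_\infty}{\prod_r(t_rx_i^\pm;q)_\infty}\prod_{1\le i<j\le n}\frac{(x_i^\pm x_j^\pm;q)_\infty}{(tx_i^\pm x_j^\pm;q)_\infty}.
\]
If $t_0=-1$, the common factor $(1+x_i^\pm)$ of numerator and denominator is canceled. The density is then continuous on $\mathbb{T}^n$ and $W$-invariant. Since the parameters are real and $x_i^{-1}=\overline{x_i}$ on $\mathbb{T}$, it is the squared modulus of a continuous function, and it vanishes only where $x_i=\pm1$ or $x_i=x_j^{\pm1}$, a set of measure zero. We shall use it in the variables $x$ with base $q$ and coupling $t$, and in variables $z=(z_1,\dots,z_k)$ with base $t$ and coupling $q$; the latter is $\nabla^{(k)}_{t,q}(z)$, with the same $t_0,\dots,t_3$.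

\section{The case $n=k=1$}\label{sec:small}

Assume (P1). In one variable there is no coupling, and we write $\nabla_q(x)$ for the density with base $q$. Consider
\[
H(x)=\frac{A(x)}{x(1-x^2)}+\frac{xA(x^{-1})}{1-x^{-2}}=\frac{x^{-1}A(x)-x^3A(x^{-1})}{1-x^2}.
\]
The numerator on the right is $(1-\sigma_4)(x^{-1}-x^3)-(\sigma_1-\sigma_3)(1-x^2)$, so
\begin{equation}\label{eq:H}
H(x)=(1-\sigma_4)X-(\sigma_1-\sigma_3).
\end{equation}
By \eqref{eq:Bfactor}, $H=P^{\mathrm{B}_1}_{(1)}(x;t,s)=X+1-s$ in the $\mathrm{B}_1$ case.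

We claim that $\int_{\mathbb{T}}H\nabla_q=0$ for every $q\in[0,1)$. The two terms of $H$ are exchanged by $x\mapsto x^{-1}$, so $\int H\nabla_q=2\int\varphi$ with
\[
\varphi(x)=\frac{A(x)}{x(1-x^2)}\nabla_q(x)=\frac{(qx^2;q)_\infty(x^{-2};q)_\infty}{x\prod_r(qt_rx;q)_\infty(t_rx^{-1};q)_\infty}.
\]
For $q=0$ this is $x^{-1}(1-x^{-2})/A(x^{-1})$, an absolutely convergent power series in $x^{-1}$ without constant term, so its integral vanishes. For $0<q<1$ the substitution $x\mapsto 1/(qx)$ exchanges $(qt_rx;q)_\infty$ and $(t_rx^{-1};q)_\infty$, and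
\[
\frac{\varphi(1/(qx))}{\varphi(x)}=qx^2\,\frac{1-q^{-1}x^{-2}}{1-qx^2}=-1 .
\]
This substitution is a reflection of the circle $|x|=q^{-1/2}$, so the mean of $\varphi$ over that circle is zero. The function $\varphi$ has no poles in $1\le|x|\le q^{-1/2}$ (for $t_0=-1$ the apparent pole at $x=-1$ is canceled), so its mean over $\mathbb{T}$ is zero as well.

Thus the mean of $X$ with respect to $\nabla_q$ is $(\sigma_1-\sigma_3)/(1-\sigma_4)$, \emph{whatever the base}. At base $0$ this says that $H$ is orthogonal to the constants for the rational density $\nabla_0$, which determines $H$ up to a scalar among polynomials of degree at most one in $X$. At base $t\in(0,1)$ it gives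
\[
\frac{H(x)}{1-\sigma_4}=\frac{\int_{\mathbb{T}}(X-Z)\nabla_t(z)}{\int_{\mathbb{T}}\nabla_t(z)} .
\]
Now take the parameters $(-1,t,0,0)$. By \eqref{eq:diff}, $\nabla_t(z)=(1-z^\pm)(tz^{\pm2};t^2)_\infty$: because $s$ equals the base, the denominator $(sz^\pm;t)_\infty$ cancels. Jacobi's triple product identity
\begin{equation}\label{eq:JTP}
(u;p)_\infty(p/u;p)_\infty(p;p)_\infty=\sum_{y\in\mathbb{Z}}(-1)^yp^{y(y-1)/2}u^y
\end{equation}
with $p=t^2$, $u=tz^2$ shows that $(tz^{\pm2};t^2)_\infty$ is a constant multiple of $\theta(z)=\sum_y(-1)^yt^{y^2}z^{2y}$. Replacing $z$ by $-z$ and using $(1+z^\pm)=2+Z$, we obtain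
\[
P^{\mathrm{B}_1}_{(1)}(x;t,t)=\frac{\operatorname{CT}[(X+Z)(2+Z)\theta]}{\operatorname{CT}[(2+Z)\theta]} .
\]
The denominator is $2$. By \eqref{eq:gen}, $(X+Z)(2+Z)=\sum_r(\ddot e_{r+1}+\ddot e_{r+2})z^r$, so the numerator is $\sum_y(-1)^yt^{y^2}(\ddot e_{1-2y}+\ddot e_{2-2y})=M_{11}$. This is \eqref{eq:main} for $n=k=1$.

Each step has a counterpart in general. The computation at $q=0$ becomes Proposition~\ref{prop:S}(b), the contour shift becomes the self-adjointness of a difference operator (Lemma~\ref{lem:D}(c)), the independence of the base becomes the kernel identity (Lemma~\ref{lem:kernel}), and the triple product identity is replaced by the factorization of a $k\times k$ determinant of theta functions (Lemma~\ref{lem:theta}).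

\section{The rectangular polynomial and its orthogonality}\label{sec:S}

From now on $\lambda=(k^n)$. We first fix the order on exponents and the kind of expansion with which leading terms are computed.

Let $Q_+=\{\beta\in\mathbb{Z}^n:\beta_1+\dots+\beta_j\ge0\text{ for all }j\}$, and write $\nu\le\mu$ if $\mu-\nu\in Q_+$. All positive roots, and $2e_i$, lie in $Q_+$. For a partition $\mu$ with at most $n$ parts let $m_\mu=\sum_{\nu\in W\mu}x^\nu$; these orbit sums form a basis of the $W$-invariant Laurent polynomials. If $\nu\in W\mu$ then $\nu\le\mu$, because $\nu_1+\dots+\nu_j\le|\nu_1|+\dots+|\nu_j|\le\mu_1+\dots+\mu_j$. For a partition $\mu$ we have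
\begin{equation}\label{eq:rect}
\mu\le\lambda\iff\mu_1\le k\iff\mu\subseteq\lambda ,
\end{equation}
which is special to the rectangle. Let $V'$ be the real span of the $m_\mu$ with $\mu\subsetneq\lambda$. Since $x^a+x^{-a}$ is a monic polynomial of degree $a$ in $x+x^{-1}$ for $a\ge1$, the space $\mathbb{R}m_\lambda+V'$ consists of the symmetric polynomials in $X_1,\dots,X_n$ of degree at most $k$ in each $X_i$.

Put $u_j=x_{j+1}/x_j$ for $j<n$ and $u_n=1/x_n$. Then $x^{-\beta}=\prod_ju_j^{\beta_1+\dots+\beta_j}$, so the monomials $x^{-\beta}$ with $\beta\in Q_+$ are exactly the monomials in the $u_j$. To \emph{expand} a rational function means to write it as a monomial in $x$ times a formal power series in $u_1,\dots,u_n$; this is the expansion in the region $|x_1|\gg\dots\gg|x_n|\gg1$. It is possible whenever the denominator is a product of factors $1-ax^{\pm\alpha}$ with $a\ne0$ and $\alpha\in Q_+\setminus\{0\}$, it is compatible with sums and products, and it leaves Laurent polynomials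 unchanged.

Call $F$ \emph{anti-invariant} if $wF=\det(w)F$ for $w\in W$. The Laurent polynomial
\[
\delta(x)=\prod_i(x_i-x_i^{-1})\prod_{i<j}(X_i-X_j)
\]
is anti-invariant. By \eqref{eq:diff} it is, up to sign and a monomial, the product of the pairwise non-associate primes $x_i-1$, $x_i+1$, $x_i-x_j$, $x_ix_j-1$. An anti-invariant Laurent polynomial vanishes on the zero set of each of these, since that set is fixed pointwise by a reflection in $W$. Hence every anti-invariant Laurent polynomial is $\delta$ times an invariant one.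

Define
\[
c(x)=\prod_i\frac{A(x_i^{-1})}{1-x_i^{-2}}\prod_{i<j}\frac{(1-tx_i^{-1}x_j)(1-tx_i^{-1}x_j^{-1})}{(1-x_i^{-1}x_j)(1-x_i^{-1}x_j^{-1})},
\]
\begin{equation}\label{eq:S}
S(x)=\sum_{\varepsilon\in\{\pm1\}^n}\prod_i x_i^{k\varepsilon_i}\frac{A(x_i^{-\varepsilon_i})}{1-x_i^{-2\varepsilon_i}}\prod_{i<j}\frac{1-tx_i^{-\varepsilon_i}x_j^{-\varepsilon_j}}{1-x_i^{-\varepsilon_i}x_j^{-\varepsilon_j}} .
\end{equation}
In the $\mathrm{B}_n$ case $c$ is the factor multiplying $x^\lambda$ in \eqref{eq:defP}, by \eqref{eq:Bfactor}. Comparing factors with $(a;0)_\infty=1-a$ gives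
\begin{equation}\label{eq:cc}
\nabla^{(n)}_{0,t}(x)=\frac{1}{c(x)\,c(x^{-1})},\qquad x^{-1}=(x_1^{-1},\dots,x_n^{-1}).
\end{equation}

\begin{proposition}\label{prop:S}
\begin{itemize}
\item[(a)] $S$ is a $W$-invariant Laurent polynomial whose coefficients are polynomials in $t,t_0,\dots,t_3$, and $\sum_{w\in W}w(x^\lambda c)=v\,S$ with $v=\prod_{i=1}^n\frac{1-t^i}{1-t}$. If \textup{(P2)} holds, then $S-m_\lambda$ is a linear combination of the $m_\mu$ with $\mu\subsetneq\lambda$. In particular, $S=P^{\mathrm{B}_n}_{(k^n)}(x;t,s)$ and $v=v_{(k^n)}$ for the parameters $(-1,s,0,0)$.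
\end{itemize}
Now let $0<t<1$ and assume \textup{(P1)} and \textup{(P2)}.
\begin{itemize}
\item[(b)] $\int_{\mathbb{T}^n}S\,m_\mu\nabla^{(n)}_{0,t}=0$ for all $\mu\subsetneq\lambda$.
\item[(c)] $S$ is the only element of $m_\lambda+V'$ with property \textup{(b)}.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Write each $w\in W$ as a permutation followed by a sign change, and sum over the permutations first. Since $x^\lambda=(x_1\cdots x_n)^k$, every factor of $x^\lambda c$ other than $\prod_{i<j}\frac{1-tx_i^{-1}x_j}{1-x_i^{-1}x_j}$ is $\mathfrak{S}_n$-invariant, and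
\[
\sum_{w\in\mathfrak{S}_n}w\bigg(\prod_{i<j}\frac{x_i-tx_j}{x_i-x_j}\bigg)=\prod_{i=1}^n\frac{1-t^i}{1-t}
\]
by \cite[III (1.4)]{Macdonald}. The sum over sign changes of what remains is $S$. So $vS=\sum_ww(x^\lambda c)$, and $S$ is $W$-invariant as a rational function of $x,t,t_0,\dots,t_3$. The denominator of each term of \eqref{eq:S} divides $\delta$, so $\delta S$ is an anti-invariant Laurent polynomial in $x$ with coefficients in $\mathbb{Z}[t,t_0,\dots,t_3]$. The coefficient in $\delta S$ of each monomial in $t,t_0,\dots,t_3$ is anti-invariant, hence divisible by $\delta$. This proves the first sentence.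

For the leading term, expand the $\varepsilon$-term of \eqref{eq:S} and let $J=\{i:\varepsilon_i=-1\}$. The factor for the pair $i<j$ is $\frac{1-tx^{-\alpha}}{1-x^{-\alpha}}$ or $\frac{1-tx^{\alpha}}{1-x^{\alpha}}=\frac{t-x^{-\alpha}}{1-x^{-\alpha}}$ for a positive root $\alpha=e_i\pm e_j$, and both are power series in $x^{-\alpha}$. For $i\notin J$ the one-variable factor is $x_i^k$ times a power series in $x_i^{-1}$ with constant term $1$. For $i\in J$ it is
\[
\frac{x_i^{-k}A(x_i)}{1-x_i^2}=-\frac{x_i^{-k-2}A(x_i)}{1-x_i^{-2}},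
\]
whose exponents are at most $2-k$, and at most $1-k$ if $\sigma_4=0$. By (P2) they are at most $k-1$. So all exponents in the $\varepsilon$-term are $\le\lambda-\sum_{i\in J}e_i$, and the term with $J=\emptyset$ is $x^\lambda$ plus lower monomials. Hence $x^\lambda$ has coefficient $1$ in $S$, and every other $m_\mu$ that occurs has $\mu<\lambda$, that is, $\mu\subsetneq\lambda$ by \eqref{eq:rect}.

(b) By \eqref{eq:cc}, $x^\lambda c(x)\nabla^{(n)}_{0,t}(x)=x^\lambda/c(x^{-1})$, where
\[
\frac1{c(x^{-1})}=\prod_i\frac{1-x_i^2}{A(x_i)}\prod_{i<j}\frac{(1-x_ix_j^{-1})(1-x_ix_j)}{(1-tx_ix_j^{-1})(1-tx_ix_j)}=\sum_{\beta\in Q_+}\gamma_\beta x^\beta .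
\]
The series is obtained from geometric series with ratios $t$ and $t_r$ of modulus less than $1$ (after canceling $1+x_i$ if $t_0=-1$), so it converges absolutely on $\mathbb{T}^n$. Since $m_\mu$, $\nabla^{(n)}_{0,t}$ and Haar measure are $W$-invariant, each $w$ contributes the same amount, and the integral in (b) is $|W|v^{-1}\int m_\mu x^\lambda/c(x^{-1})$. A term $x^{\nu+\lambda+\beta}$ with $\nu\in W\mu$ contributes only if $\lambda+\beta=-\nu$. But the coordinate sum of $\lambda+\beta$ is at least $kn$, while that of $-\nu\in W\mu$ is at most $|\mu|<kn$.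

(c) The difference $F$ of two such elements lies in $V'$ and is orthogonal to $V'$, so $\int F^2\nabla^{(n)}_{0,t}=0$. An invariant Laurent polynomial with real coefficients is real on $\mathbb{T}^n$, since $\overline{F(x)}=F(x^{-1})=F(x)$, and the density is positive almost everywhere. Hence $F=0$.
\end{proof}

Condition (P2) serves to make $S$ monic. Without it this fails: for $n=k=1$ we have $S=H$, and by \eqref{eq:H} the coefficient of $x$ is $1-\sigma_4$.

\section{The Koornwinder operator}\label{sec:D}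

We want to show that an average of $\prod_{i,l}(X_i-Z_l)$ over $z$ is orthogonal to $V'$ for $\nabla^{(n)}_{0,t}$. It is enough to find an operator in $x$ that is symmetric for the density and triangular on the $m_\mu$, with a diagonal entry for $\lambda$ different from all others: an eigenfunction for that eigenvalue is then automatically orthogonal to $V'$. For the density $\nabla^{(n)}_{q,t}$ with $q>0$ such an operator is available. It involves the shifts $x_i\mapsto q^{\pm1}x_i$, so it is defined only for $q\neq0$, and we shall let $q\to0$ not in the operator but in the orthogonality relation that it produces.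

In this section and in Lemma~\ref{lem:kernel}, $0<q,t<1$ and all $t_r\in(-1,1)$. Let $T_i$ be the substitution $x_i\mapsto qx_i$, and
\[
D_x=\sum_{i=1}^n\Big(\Phi_i(T_i-1)+\Phi_i^-(T_i^{-1}-1)\Big),\qquad \Phi_i=\frac{A(x_i)}{(1-x_i^2)(1-qx_i^2)}\prod_{j\ne i}\frac{(1-tx_ix_j^{\pm})}{(1-x_ix_j^{\pm})},
\]
where $\Phi_i^-$ is obtained from $\Phi_i$ by $x_i\mapsto x_i^{-1}$. The next lemma is due to Koornwinder~\cite{Koornwinder}; we include a proof.

\begin{lemma}\label{lem:D}
\begin{itemize}
\item[(a)] $D_x$ maps $W$-invariant Laurent polynomials to $W$-invariant Laurent polynomials, and $D_xm_\mu\in d_\mu m_\mu+\operatorname{span}\{m_\nu:\nu<\mu\}$ with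
\[
d_\mu=\sum_{i=1}^n\Big(q^{-1}\sigma_4t^{2n-i-1}(q^{\mu_i}-1)+t^{i-1}(q^{-\mu_i}-1)\Big).
\]
\item[(b)] $d_\mu<d_\lambda$ for $\mu\subsetneq\lambda$.
\item[(c)] $\int_{\mathbb{T}^n}(D_xf)\,g\,\nabla^{(n)}_{q,t}=\int_{\mathbb{T}^n}f\,(D_xg)\,\nabla^{(n)}_{q,t}$ for $W$-invariant Laurent polynomials $f,g$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The operator $D_x$ commutes with $W$: permutations permute the summands, and inverting $x_i$ exchanges $\Phi_i(T_i-1)$ with $\Phi_i^-(T_i^{-1}-1)$ and fixes $\Phi_j$, $\Phi_j^-$ for $j\ne i$. Let $f$ be invariant. Then $f$ is a polynomial in $X_i$ with coefficients independent of $x_i$, so $(T_i-1)f$ is divisible by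
\begin{equation}\label{eq:shift}
(T_i-1)X_i=\frac{(1-q)(1-qx_i^2)}{qx_i},
\end{equation}
which is \eqref{eq:diff} with $a=qx_i$, $b=x_i$. This cancels the factor $1-qx_i^2$ in the denominator of $\Phi_i$, and the remaining denominator $(1-x_i^2)\prod_{j\ne i}(1-x_ix_j^\pm)$ divides $\delta$. Inverting $x_i$ gives the same for $\Phi_i^-(T_i^{-1}-1)f$. So $\delta D_xf$ is an anti-invariant Laurent polynomial, and $D_xf$ is an invariant Laurent polynomial.

Expand $\Phi_i$ and $\Phi_i^-$ as in Section~\ref{sec:S}. Every factor is a power series in the $u_j$, and for $\alpha$ a positive root $\frac{1-tx^{\alpha}}{1-x^{\alpha}}$ has constant term $t$ while $\frac{1-tx^{-\alpha}}{1-x^{-\alpha}}$ has constant term $1$. In $\Phi_i$ the one-variable factor has constant term $q^{-1}\sigma_4$, and the positive roots that occur are $e_i+e_j$ for the $n-1$ indices $j\ne i$ and $e_i-e_j$ for the $n-i$ indices $j>i$; the constant term of $\Phi_i$ is $q^{-1}\sigma_4t^{2n-i-1}$. In $\Phi_i^-$ the one-variable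 factor has constant term $1$, and the positive roots are $e_j-e_i$ for $j<i$; the constant term is $t^{i-1}$. Since $T_i^{\pm1}x^\nu=q^{\pm\nu_i}x^\nu$ and all exponents in $m_\mu$ are $\le\mu$, all exponents in $D_xm_\mu$ are $\le\mu$, and the coefficient of $x^\mu$ is $d_\mu$.

(b) Raising $\mu_i$ by $1$ changes the $i$-th summand of $d_\mu$ by
\[
(1-q)\,q^{-\mu_i-1}t^{i-1}\big(1-q^{2\mu_i}\sigma_4t^{2n-2i}\big),
\]
which is positive because $|\sigma_4|<1$. One passes from $\mu$ to $\lambda$ by a nonempty sequence of such steps.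

(c) Write $\nabla=\nabla^{(n)}_{q,t}$. The factors of $\Phi_i$ remove initial factors of the infinite products in $\nabla$, and the part of $\Phi_i\nabla$ that depends on $x_i$ is
\[
\frac{(q^2x_i^2;q)_\infty(x_i^{-2};q)_\infty}{\prod_r(qt_rx_i;q)_\infty(t_rx_i^{-1};q)_\infty}\prod_{j\ne i}\frac{(qx_ix_j^\pm;q)_\infty(x_i^{-1}x_j^\pm;q)_\infty}{(qtx_ix_j^\pm;q)_\infty(tx_i^{-1}x_j^\pm;q)_\infty}.
\]
In particular $\Phi_i\nabla$ and $\Phi_i^-\nabla$ are continuous on $\mathbb{T}^n$, so the terms of $D_x$ may be integrated separately. Replacing $x_i$ by $x_i/q$ in the display gives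
\[
\frac{(x_i^2;q)_\infty(q^2x_i^{-2};q)_\infty}{\prod_r(t_rx_i;q)_\infty(qt_rx_i^{-1};q)_\infty}\prod_{j\ne i}\frac{(x_ix_j^\pm;q)_\infty(qx_i^{-1}x_j^\pm;q)_\infty}{(tx_ix_j^\pm;q)_\infty(qtx_i^{-1}x_j^\pm;q)_\infty},
\]
which is the first display with $x_i$ inverted. Thus $T_i^{-1}(\Phi_i\nabla)=\Phi_i^-\nabla$. The form $dx_i/(2\pi\mathrm{i}\,x_i)$ is invariant under scaling, so taking $qx_i$ as the new variable shows that $\int_{\mathbb{T}^n}\Phi_i(T_if)g\nabla$ is the mean of $f\,(T_i^{-1}g)\,\Phi_i^-\nabla$ over $|x_i|=q$, $|x_j|=1$ $(j\ne i)$. By the second display, the poles of $\Phi_i^-\nabla$ in $x_i$ satisfy $|x_i|\ge|t_r|^{-1}>1$, or $|x_i|\le q|t_r|<q$, or $|x_i|\ge t^{-1}>1$, or $|x_i|\le qt<q$. None lies in the annulus $q\le|x_i|\le1$, so the contour can be moved back to $|x_i|=1$: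
\[
\int_{\mathbb{T}^n}\Phi_i(T_if)\,g\,\nabla=\int_{\mathbb{T}^n}f\,\Phi_i^-(T_i^{-1}g)\,\nabla .
\]
Exchanging $f$ and $g$ gives $\int\Phi_i^-(T_i^{-1}f)g\nabla=\int f\Phi_i(T_ig)\nabla$. The remaining terms $-\int(\Phi_i+\Phi_i^-)fg\nabla$ are symmetric in $f$ and $g$. Summing over $i$ gives (c).
\end{proof}

Let $D_z$ be the same operator in $z_1,\dots,z_k$ with $q$ and $t$ exchanged (shifts $z_l\mapsto t^{\pm1}z_l$, coupling $q$) and the same $t_r$. Lemma~\ref{lem:D} applies to it with the density $\nabla^{(k)}_{t,q}(z)$.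

\section{The kernel identity and the integral formula}\label{sec:kernel}

To produce an eigenfunction of $D_x$ as an integral over $z$, we transfer the action of $D_x$ on the kernel
\[
\Pi=\prod_{i=1}^n\prod_{l=1}^k(X_i-Z_l)
\]
to an action of $D_z$, which disappears under integration against $\nabla^{(k)}_{t,q}$. For $n=k=1$, \eqref{eq:shift} gives $D_x\Pi=\frac{1-q}{q}H(x)$ and $D_z\Pi=-\frac{1-t}{t}H(z)$, so that $(1-t)qD_x\Pi+(1-q)tD_z\Pi=(1-q)(1-t)(H(x)-H(z))$ is a multiple of $\Pi$ by \eqref{eq:H}. The same function $H$ appears on both sides, and the combination vanishes when $x=z$. This persists in general.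

\begin{lemma}\label{lem:kernel}
$(1-t)q^kD_x\Pi+(1-q)t^nD_z\Pi=(1-t)q^kd_\lambda\,\Pi$.
\end{lemma}

\begin{proof}
Let $N$ be the left side. As a function of $x$, $\Pi$ lies in $m_\lambda+\sum_{\mu\subsetneq\lambda}\mathbb{R}[Z_1,\dots,Z_k]\,m_\mu$. By Lemma~\ref{lem:D}(a) and \eqref{eq:rect}, $D_x$ preserves the span of the $m_\mu$ with $\mu\subseteq\lambda$, and it does not act on $z$. The same holds for $D_z$ with the rectangle $(n^k)$. So $N$ is a polynomial in the $X_i$ and $Z_l$, symmetric in the $X_i$ and symmetric in the $Z_l$, of degree at most $k$ in each $X_i$ and at most $n$ in each $Z_l$.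

We show that $N=0$ when $x_1=z_1=y$, with $y$ and the other variables generic. The factor $X_1-Z_1$ kills $\Pi$ and every term that shifts a variable other than $x_1$ or $z_1$, so four terms remain. Put $\Pi''=\prod_{i,l\ge2}(X_i-Z_l)$ and
\[
G(y)=\frac{A(y)}{y(1-y^2)}\prod_{j\ge2}\frac{(1-tyx_j^\pm)}{y}\prod_{l\ge2}\frac{(1-qyz_l^\pm)}{y}\;\Pi''.
\]
In $T_1\Pi$ the factors with $i=1$ are evaluated by \eqref{eq:shift} for $l=1$ and by \eqref{eq:diff} with $a=qy$ for $l\ge2$, and the factors with $l=1$, $i\ge2$ by \eqref{eq:diff} with $a=y$. The term $\Phi_1T_1\Pi$ of $D_x\Pi$ is therefore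
\begin{multline*}
\frac{A(y)}{(1-y^2)(1-qy^2)}\prod_{j\ge2}\frac{(1-tyx_j^\pm)}{(1-yx_j^\pm)}\cdot\frac{(1-q)(1-qy^2)}{qy}\prod_{l\ge2}\frac{(1-qyz_l^\pm)}{qy}\cdot\prod_{i\ge2}\Big(-\frac{(1-yx_i^\pm)}{y}\Big)\Pi''\\
=(-1)^{n-1}(1-q)q^{-k}G(y).
\end{multline*}
The term of $D_z\Pi$ with $z_1\mapsto tz_1$ is
\begin{multline*}
\frac{A(y)}{(1-y^2)(1-ty^2)}\prod_{l\ge2}\frac{(1-qyz_l^\pm)}{(1-yz_l^\pm)}\cdot\Big(-\frac{(1-t)(1-ty^2)}{ty}\Big)\prod_{i\ge2}\Big(-\frac{(1-tyx_i^\pm)}{ty}\Big)\cdot\prod_{l\ge2}\frac{(1-yz_l^\pm)}{y}\;\Pi''\\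
=(-1)^{n}(1-t)t^{-n}G(y).
\end{multline*}
Since $\Pi$ is unchanged when $x_1$ or $z_1$ is inverted, the terms with the inverse shifts are obtained from these two by $y\mapsto y^{-1}$. Hence
\[
N\big|_{x_1=z_1=y}=(-1)^{n-1}\big((1-t)(1-q)-(1-q)(1-t)\big)\big(G(y)+G(y^{-1})\big)=0 .
\]
So $X_1-Z_1$ divides $N$. By symmetry every $X_i-Z_l$ does, and these are pairwise non-associate primes, so $\Pi$ divides $N$. As $\Pi$ has degree exactly $k$ in each $X_i$ and $n$ in each $Z_l$, the quotient is a constant. To find it, compare coefficients of $x^\lambda$. In $\Pi$ the coefficient is $1$; in $D_z\Pi$ it is $D_z1=0$; in $D_x\Pi$ it is $d_\lambda$, by Lemma~\ref{lem:D}(a).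
\end{proof}

\begin{theorem}\label{thm:integral}
Let $0<t<1$ and assume \textup{(P1)} and \textup{(P2)}. Then
\[
S(x)=\frac{\int_{\mathbb{T}^k}\prod_{i,l}(X_i-Z_l)\,\nabla^{(k)}_{t,0}(z)}{\int_{\mathbb{T}^k}\nabla^{(k)}_{t,0}(z)},\qquad \nabla^{(k)}_{t,0}(z)=\prod_{l=1}^k\frac{(z_l^{\pm2};t)_\infty}{\prod_r(t_rz_l^\pm;t)_\infty}\prod_{l<m}(z_l^\pm z_m^\pm;t)_\infty .
\]
\end{theorem}

\begin{proof}
First let all $t_r\in(-1,1)$ and $0<q<1$, and put $I_q(x)=\int_{\mathbb{T}^k}\Pi\,\nabla^{(k)}_{t,q}(z)$. The coefficients of the $m_\mu(x)$ in $\Pi$ are invariant Laurent polynomials in $z$, and Lemma~\ref{lem:D}(c) for $D_z$ with $g=1$ gives $\int(D_z\Pi)\nabla^{(k)}_{t,q}=\int\Pi\,(D_z1)\nabla^{(k)}_{t,q}=0$. Integrating Lemma~\ref{lem:kernel} we obtain $D_xI_q=d_\lambda I_q$. By Lemma~\ref{lem:D}(a) and \eqref{eq:rect}, $D_x-d_\lambda$ maps $V'$ to itself and is triangular in the basis $m_\mu$; by Lemma~\ref{lem:D}(b) its diagonal entries $d_\mu-d_\lambda$ are nonzero. So every $g\in V'$ is $(D_x-d_\lambda)h$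 with $h\in V'$, and
\[
\int_{\mathbb{T}^n}I_q\,g\,\nabla^{(n)}_{q,t}=\int_{\mathbb{T}^n}\big((D_x-d_\lambda)I_q\big)\,h\,\nabla^{(n)}_{q,t}=0 .
\]
In other words,
\begin{equation}\label{eq:double}
\int_{\mathbb{T}^n}\int_{\mathbb{T}^k}\Pi\; m_\mu(x)\,\nabla^{(n)}_{q,t}(x)\,\nabla^{(k)}_{t,q}(z)=0\qquad(\mu\subsetneq\lambda).
\end{equation}

The operators no longer appear, and we may let $q\to0^+$. For $|a|\le1$ we have $(a;q)_\infty=(1-a)(qa;q)_\infty$, $|(qa;q)_\infty-1|\le(-q;q)_\infty-1$ and $|(qa;t)_\infty-1|\le(-q;t)_\infty-1$, and both bounds tend to $0$. The factors $1-t_rx_i^{\pm1}$ and $1-tx_i^{\pm1}x_j^{\pm1}$ are bounded away from zero on the torus. So both densities converge uniformly, and \eqref{eq:double} holds at $q=0$.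

To reach $t_0=-1$, take $t_0=-\alpha$ and let $\alpha\to1^-$ in \eqref{eq:double} at $q=0$. For $y\in\mathbb{T}$ we have $|1+y|\le|1+\alpha y|+(1-\alpha)\le2|1+\alpha y|$. The parameter $t_0$ enters the two densities through
\[
\frac{(1-x_i^{\pm2})}{(1+\alpha x_i^\pm)}=(1-x_i^\pm)\frac{(1+x_i^\pm)}{(1+\alpha x_i^\pm)},\qquad \frac{(z_l^{\pm2};t)_\infty}{(-\alpha z_l^\pm;t)_\infty}=(1-z_l^\pm)\frac{(1+z_l^\pm)}{(1+\alpha z_l^\pm)}\frac{(tz_l^{\pm2};t)_\infty}{(-\alpha tz_l^\pm;t)_\infty},
\]
and these are bounded uniformly in $\alpha$, by $16$ and $16\,(-t;t)_\infty^2/(t;t)_\infty^2$. They converge pointwise, off a null set, to the canceled factors for $t_0=-1$. Dominated convergence gives \eqref{eq:double} at $q=0$ for $t_0=-1$.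

So under (P1) the polynomial $I_0=\int\Pi\,\nabla^{(k)}_{t,0}$ is orthogonal to $V'$ for $\nabla^{(n)}_{0,t}$. It has real coefficients, because the $Z_l$ and the density are real on $\mathbb{T}^k$, and it lies in $Lm_\lambda+V'$ with $L=\int\nabla^{(k)}_{t,0}>0$. Proposition~\ref{prop:S}(c) gives $I_0/L=S$.
\end{proof}

The limit $q\to0$ acts differently on the two densities. In $x$ the base tends to $0$ and the density becomes rational. In $z$ the coupling tends to $0$, and the pair factors lose their denominators. For the parameters $(-1,t,0,0)$ the one-variable factors have no denominator either: as in Section~\ref{sec:small} they equal $(1-z_l^\pm)(tz_l^{\pm2};t^2)_\infty$. Replacing every $z_l$ by $-z_l$ leaves the pair factors and Haar measure unchanged, so Theorem~\ref{thm:integral} and Proposition~\ref{prop:S}(a) give, for $0<t<1$,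
\begin{equation}\label{eq:Pint}
P^{\mathrm{B}_n}_{(k^n)}(x;t,t)=\frac{\int_{\mathbb{T}^k}\prod_{i,l}(X_i+Z_l)\,w_*}{\int_{\mathbb{T}^k}w_*},\qquad w_*(z)=\prod_{l=1}^k(1+z_l^\pm)(tz_l^{\pm2};t^2)_\infty\prod_{l<m}(z_l^\pm z_m^\pm;t)_\infty .
\end{equation}
This is the only point at which the choice $s=t$ is used.

\section{A determinant of theta functions}\label{sec:theta}

It remains to write $\frac12\det(M_{ij})$ as the same average. Throughout this section $0<t<1$. The entries \eqref{eq:M} are constant terms of a function of $i$ times a function of $j$, and a determinant of such constant terms is a $k$-fold integral of a product of two determinants. We shall see that this product is a multiple of $w_*$. The functions attached to the rows are the Laurent polynomials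
\[
g_i(z)=(1+z)(z^{i-1}+z^{-i})=(z^i+z^{-i})+(z^{i-1}+z^{1-i}),\qquad 1\le i\le k,
\]
and those attached to the columns are
\[
\theta_j(z)=\tfrac12\big(\vartheta_j(z)+\vartheta_j(z^{-1})\big),\qquad\vartheta_j(z)=\sum_{y\in\mathbb{Z}}(-1)^yt^{ky^2-(j-1)y}z^{j-1-2ky},\qquad 1\le j\le k.
\]
By \eqref{eq:exp} the series converge absolutely and locally uniformly on $\mathbb{C}^*$, so the $\theta_j$ are holomorphic there.

Each $g_i$ is a monic polynomial of degree $i$ in $Z$ that vanishes at $z=-1$, so $g_i=(Z+2)\,\tilde g_i(Z)$ with $\tilde g_i$ monic of degree $i-1$. Row operations reduce $\det(\tilde g_i(Z_l))$ to the Vandermonde determinant, and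
\begin{equation}\label{eq:detg}
\det_{1\le i,l\le k}\big(g_i(z_l)\big)=\prod_l(Z_l+2)\prod_{l<m}(Z_m-Z_l).
\end{equation}
The determinant of the $\theta_j$ is evaluated up to a constant by comparing quasi-periodicity and zeros.

\begin{lemma}\label{lem:theta}
There is a constant $\kappa$, independent of $z$, such that on $(\mathbb{C}^*)^k$
\[
\det_{1\le j,l\le k}\big(\theta_j(z_l)\big)=\kappa\,F(z),\qquad F(z)=\prod_l(tz_l^{\pm2};t^2)_\infty\prod_{l<m}(Z_m-Z_l)\,(tz_l^\pm z_m^\pm;t)_\infty .
\]
\end{lemma}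

\begin{proof}
\emph{Quasi-periodicity of $\theta_j$.} Put $a=j-1$. In $\vartheta_j(tz)$ the exponent of $t$ is $ky^2-ay+a-2ky$; replacing $y$ by $y+1$ turns it into $ky^2-ay-k$, changes the sign, and lowers the exponent of $z$ by $2k$. So $\vartheta_j$ satisfies
\begin{equation}\label{eq:quasi}
\psi(tz)=-t^{-k}z^{-2k}\psi(z).
\end{equation}
Applying this at the point $1/(tz)$ gives $\vartheta_j(1/z)=-t^kz^{2k}\vartheta_j(1/(tz))$, which says that $z\mapsto\vartheta_j(1/z)$ satisfies \eqref{eq:quasi} too. Hence $\theta_j$ satisfies \eqref{eq:quasi}, and $\theta_j(1/z)=\theta_j(z)$. Putting $z=\pm t^{-1/2}$ in \eqref{eq:quasi} gives $\theta_j(\pm t^{1/2})=-\theta_j(\pm t^{-1/2})=-\theta_j(\pm t^{1/2})$, so $\theta_j(\pm t^{1/2})=0$.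

\emph{One variable.} Let $U$ be the set of $z\in(\mathbb{C}^*)^k$ with $z_l^2\notin t^{\mathbb{Z}}$ for all $l$ and $z_lz_m^{\pm1}\notin t^{\mathbb{Z}}$ for all $l\ne m$. It is dense, and $F\ne0$ on $U$. Let $\Theta=\det(\theta_j(z_l))$. Fix $z_2,\dots,z_k$ satisfying the conditions that do not involve $z_1$, and regard $\Theta$ and $F$ as functions of $z_1$. The function $\Theta$ is a linear combination of the $\theta_j(z_1)$, so it satisfies \eqref{eq:quasi} and vanishes at $\pm t^{1/2}$. It vanishes at $z_1=z_m^{\pm1}$ for $m\ge2$, where two columns are equal. By \eqref{eq:quasi} it vanishes on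
\[
\pm t^{1/2}t^{\mathbb{Z}}\qquad\text{and}\qquad z_m^{\pm1}t^{\mathbb{Z}}\quad(2\le m\le k),
\]
and these $2k$ geometric progressions are pairwise disjoint by the choice of $z_2,\dots,z_k$.

Now consider $F$. Under $z_1\mapsto tz_1$ the factor $(tz_1^{\pm2};t^2)_\infty$ is multiplied by $\frac{1-t^{-1}z_1^{-2}}{1-tz_1^2}=-t^{-1}z_1^{-2}$, and its zeros are the points $\pm t^{1/2}t^{\mathbb{Z}}$, all simple. Let $\eta(u)=(u;t)_\infty(t/u;t)_\infty$. It has simple zeros exactly at $u\in t^{\mathbb{Z}}$, and $\eta(tu)=\frac{1-u^{-1}}{1-u}\eta(u)=-u^{-1}\eta(u)$. By \eqref{eq:diff},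
\[
(Z_m-Z_1)(tz_1^\pm z_m^\pm;t)_\infty=-z_1^{-1}\eta(z_1z_m)\,\eta(z_1/z_m),
\]
which is multiplied by $t^{-1}(z_1z_m)^{-1}(z_1/z_m)^{-1}=t^{-1}z_1^{-2}$ and has its zeros at $z_m^{\pm1}t^{\mathbb{Z}}$. The total multiplier of $F$ is $-t^{-1}z_1^{-2}(t^{-1}z_1^{-2})^{k-1}=-t^{-k}z_1^{-2k}$, so $F$ satisfies \eqref{eq:quasi}, and its zeros in $z_1$ are exactly the points listed, all simple. Therefore $\Theta/F$ is holomorphic in $z_1\in\mathbb{C}^*$ and invariant under $z_1\mapsto tz_1$. It is bounded on the compact annulus $t\le|z_1|\le1$, hence on $\mathbb{C}^*$; the singularity at $0$ is removable, and by Liouville's theorem $\Theta/F$ is constant in $z_1$.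

\emph{All variables.} Both $\Theta$ and $F$ change sign when two variables are exchanged, so $\Theta/F$ takes the same value at any two points of $U$ that differ in one coordinate. Given $a,b\in U$, choose $z_1',\dots,z_k'$ in turn, each outside a countable set, so that $(z'_1,\dots,z'_l,a_{l+1},\dots,a_k)$ and $(z'_1,\dots,z'_l,b_{l+1},\dots,b_k)$ lie in $U$ for all $l$. These chains join $a$ and $b$ to $z'$, so $\Theta/F$ is a constant $\kappa$ on $U$. By continuity $\Theta=\kappa F$ everywhere.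
\end{proof}

The period $2k$ in \eqref{eq:main} enters through the multiplier $z^{-2k}$ in \eqref{eq:quasi}. It matches the product $F$, in which the two forced progressions of zeros $\pm t^{1/2}t^{\mathbb{Z}}$ contribute $z_1^{-2}$ and each of the other $k-1$ variables contributes another $z_1^{-2}$.

We have $Z+2=(1+z^\pm)$. Multiplying $Z_m-Z_l=-z_l^{-1}(1-z_lz_m^\pm)$ by the same formula with $z_l$ inverted gives $(Z_m-Z_l)^2=(1-z_l^\pm z_m^\pm)$, with four factors, and $(1-z_l^\pm z_m^\pm)(tz_l^\pm z_m^\pm;t)_\infty=(z_l^\pm z_m^\pm;t)_\infty$. So \eqref{eq:detg} and Lemma~\ref{lem:theta} give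
\begin{equation}\label{eq:prod}
\det\big(g_i(z_l)\big)\det\big(\theta_j(z_l)\big)=\kappa\,w_*(z).
\end{equation}
The constant $\kappa$ need not be computed: it cancels against $\int w_*$.

\begin{proposition}\label{prop:det}
Let $h$ be a continuous function on $\mathbb{T}$ with $h(z^{-1})=h(z)$, and let $a_m=\operatorname{CT}[z^{-m}(1+z)h(z)]$ for $m\in\mathbb{Z}$. Then
\[
\frac12\det_{1\le i,j\le k}\bigg(\sum_{y\in\mathbb{Z}}(-1)^yt^{ky^2-(j-1)y}\big(a_{j-i-2ky}+a_{i+j-1-2ky}\big)\bigg)=\frac{\int_{\mathbb{T}^k}\prod_lh(z_l)\,w_*}{\int_{\mathbb{T}^k}w_*}.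
\]
\end{proposition}

\begin{proof}
With $p=j-1-2ky$ the two indices are $p+1-i$ and $p+i$, so $a_{p+1-i}+a_{p+i}=\operatorname{CT}[hg_iz^{-p}]$. The series $\vartheta_j$ converges uniformly on $\mathbb{T}$, so the $(i,j)$ entry is $\operatorname{CT}[h(z)g_i(z)\vartheta_j(z^{-1})]$. As $h$ and $g_i$ are invariant under $z\mapsto z^{-1}$, this equals $\operatorname{CT}[hg_i\vartheta_j]$, and averaging the two expressions gives $\operatorname{CT}[hg_i\theta_j]$. Andr\'eief's identity states that for continuous functions $\phi_i,\psi_j$ on $\mathbb{T}$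
\[
\det_{1\le i,j\le k}\big(\operatorname{CT}[\phi_i\psi_j]\big)=\frac1{k!}\int_{\mathbb{T}^k}\det\big(\phi_i(z_l)\big)\det\big(\psi_j(z_l)\big);
\]
indeed, expanding both determinants turns the right side into $\frac1{k!}\sum_{\pi,\rho\in\mathfrak{S}_k}\operatorname{sgn}(\pi\rho)\prod_l\operatorname{CT}[\phi_{\pi(l)}\psi_{\rho(l)}]$, and for each $\pi$ the sum over $\rho$ is the left side. With $\phi_i=hg_i$, $\psi_j=\theta_j$ and \eqref{eq:prod},
\begin{equation}\label{eq:and}
\frac12\det\big(\operatorname{CT}[hg_i\theta_j]\big)=\frac{\kappa}{2\,k!}\int_{\mathbb{T}^k}\prod_lh(z_l)\,w_* .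
\end{equation}
Now take $h=1$. The exponents in $g_i$ have absolute value at most $k$, while $|j-1-2ky|\ge2k-(k-1)=k+1$ for $y\ne0$. So only $y=0$ contributes to $\operatorname{CT}[g_i\theta_j]$, which is therefore the coefficient of $z^{j-1}$ in $g_i$. It is $2$ for $i=j=1$, it is $1$ for $i=j\ge2$ and for $j=i+1$, and it is $0$ otherwise. The matrix is upper triangular with determinant $2$, so the left side of \eqref{eq:and} is $1$ and
\begin{equation}\label{eq:kappa}
\frac{\kappa}{2\,k!}=\Big(\int_{\mathbb{T}^k}w_*\Big)^{-1}.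
\end{equation}
Substituting this in \eqref{eq:and} proves the proposition.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $0<t<1$, fix $x\in(\mathbb{C}^*)^n$, and take $h(z)=\prod_i(X_i+Z)$ in Proposition~\ref{prop:det}. By \eqref{eq:gen}, $a_m=\ddot e_{n+m}$, so the entries are the $M_{ij}$ of \eqref{eq:M}. The proposition and \eqref{eq:Pint} give
\[
\frac12\det(M_{ij})=\frac{\int_{\mathbb{T}^k}\prod_{i,l}(X_i+Z_l)\,w_*}{\int_{\mathbb{T}^k}w_*}=P^{\mathrm{B}_n}_{(k^n)}(x;t,t).
\]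
The left side is a polynomial in $t$ by \eqref{eq:exp}, and the right side by Proposition~\ref{prop:S}(a). They agree for $0<t<1$, hence identically.
\end{proof}

\section{Other values of the parameters}\label{sec:ext}

For parameters other than $(-1,t,0,0)$ the density in Theorem~\ref{thm:integral} differs from $w_*$ by a product of one-variable factors. Such a factor can be absorbed into the function $h$ of Proposition~\ref{prop:det}, that is, into the generating function of the entries. The new difficulty is the normalizing constant, which no longer cancels. In the $\mathrm{B}_n$ case one can avoid computing it by specializing some of the variables in Theorem~\ref{thm:main}.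

\begin{theorem}\label{thm:s}
Let $|s|,|t|<1$, and define $\ddot e_r^{(s)}$ by the Laurent expansion in $|s|<|z|<1/|s|$ \textup{(}in $\mathbb{C}^*$ if $s=0$\textup{)} of
\[
\sum_{r\in\mathbb{Z}}\ddot e^{(s)}_rz^r=(1+z)\prod_{i=1}^n(1+zx_i)(1+zx_i^{-1})\,\frac{(-tz;t)_\infty(-t/z;t)_\infty}{(-sz;t)_\infty(-s/z;t)_\infty}.
\]
Then, for all $n,k\ge1$,
\[
P^{\mathrm{B}_n}_{(k^n)}(x;t,s)=\frac{(-s;t)_\infty}{(-t;t)_\infty}\cdot\frac12\sum_{y\in\mathbb{Z}^k}\det_{1\le i,j\le k}\Big((-1)^{y_i}t^{ky_i^2-(j-1)y_i}\big(\ddot e^{(s)}_{n-i+j-2ky_i}+\ddot e^{(s)}_{n+i+j-2ky_i-1}\big)\Big).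
\]
\end{theorem}

\begin{proof}
We first prove the formula for $0<t<1$ and $s=t^{m+1}$, $m\ge0$, and then continue analytically.

\emph{The left side of \eqref{eq:main} under specialization.} Evaluate $P^{\mathrm{B}_{n+m}}_{(k^{n+m})}(x_1,\dots,x_n,t,t^2,\dots,t^m;t,t)$ by the sum \eqref{eq:S} in $n+m$ variables, with one-variable factors as in \eqref{eq:Bfactor}; for generic $x$ no denominator vanishes. If $\varepsilon_{n+1}=1$, the numerator $1-t\cdot t^{-1}$ of the one-variable factor of $x_{n+1}=t$ vanishes. If $\varepsilon_{n+a}=-1$ and $\varepsilon_{n+a+1}=1$, the numerator $1-t\cdot t^a\cdot t^{-(a+1)}$ of the pair factor vanishes. So only the terms with $\varepsilon_{n+1}=\dots=\varepsilon_{n+m}=-1$ survive. For $i\le n$ and $u=x_i^{-\varepsilon_i}$, the one-variable factor of $x_i$ and the pair factors with the specialized variables telescope: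
\[
\frac{1-tu}{1-u}\prod_{a=1}^m\frac{1-t^{a+1}u}{1-t^au}=\frac{1-t^{m+1}u}{1-u}.
\]
This is the one-variable factor for $s=t^{m+1}$. The specialized variables alone contribute $\prod_at^{-ka}$ times
\[
R_m=\prod_{0\le a<b\le m}\frac{1-t^{a+b+1}}{1-t^{a+b}}=\prod_{a=0}^{m-1}\frac{1-t^{m+1+a}}{1-t^{2a+1}}=\prod_{a=1}^m\frac{1-t^{2a}}{1-t^a}=\prod_{a=1}^m(1+t^a),
\]
where the terms with $a=0$ are the one-variable factors, the product over $b$ telescopes, and the third equality holds because $\prod_{b=1}^{2m}(1-t^b)$ can be split either into $b\le m$ and $b>m$ or into odd and even $b$. Hence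
\[
P^{\mathrm{B}_{n+m}}_{(k^{n+m})}(x,t,\dots,t^m;t,t)=t^{-km(m+1)/2}R_m\,P^{\mathrm{B}_n}_{(k^n)}(x;t,t^{m+1}),\qquad R_m=\frac{(-t;t)_\infty}{(-t^{m+1};t)_\infty},
\]
for generic $x$, and then for all $x\in(\mathbb{C}^*)^n$ by continuity.

\emph{The right side.} We have $(1+zt^a)(1+zt^{-a})=zt^{-a}(1+t^az)(1+t^a/z)$, and $\prod_{a=1}^m(1+t^az^{\pm})=(-tz^\pm;t)_\infty/(-t^{m+1}z^\pm;t)_\infty$. By \eqref{eq:gen}, $\ddot e_{m+r}(x,t,\dots,t^m)=t^{-m(m+1)/2}\,\ddot e^{(s)}_r(x)$ with $s=t^{m+1}$. Each $k\times k$ determinant in \eqref{eq:main} for $n+m$ variables thus acquires the factor $t^{-km(m+1)/2}$, which cancels, and Theorem~\ref{thm:main} gives the claim for $s=t^{m+1}$.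

\emph{Continuation.} Fix $x\in(\mathbb{C}^*)^n$. The left side is a polynomial in $s$ and $t$. Each $\ddot e^{(s)}_r$ is the integral over $\mathbb{T}$ of $z^{-r}$ times the generating function. For $|s|,|t|\le\rho<1$ and $z\in\mathbb{T}$ the denominator has modulus at least $(\rho;\rho)_\infty^2$, so $\ddot e_r^{(s)}$ is holomorphic in $s$ and in $t$ and is bounded uniformly in $r,s,t$. By \eqref{eq:exp} the term $y$ of the sum is bounded by a constant times $\rho^{y_1^2+\dots+y_k^2}$, so the sum converges uniformly; also $(-t;t)_\infty\ne0$ for $|t|<1$. Thus the right side is holomorphic in each of $s,t$ in the unit disk. For fixed $t\in(0,1)$ the two sides agree at the points $s=t^{m+1}$, which accumulate at $0$, hence for all $|s|<1$. For fixed $s$ they agree for $t\in(0,1)$, hence for all $|t|<1$.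
\end{proof}

For $s=t$ the extra factors are $1$ and we recover \eqref{eq:main}. For $s=0$ the prefactor is $1/(-t;t)_\infty$, and the factor $1+z$ combines with the numerator into the theta function $(-z;t)_\infty(-t/z;t)_\infty=(t;t)_\infty^{-1}\sum_rt^{r(r-1)/2}z^r$, by \eqref{eq:JTP}.

Without modifying the entries, no value of $s$ other than $t$ is possible.

\begin{proposition}\label{prop:converse}
The right side of \eqref{eq:main} equals $P^{\mathrm{B}_n}_{(k^n)}(x;t,s)$ only for $s=t$.
\end{proposition}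

\begin{proof}
By Theorem~\ref{thm:main} it suffices to show that the coefficient of $x^{\lambda-e_n}$ in $P^{\mathrm{B}_n}_{(k^n)}(x;t,s)$ is $1-s$. Expand \eqref{eq:S} as in the proof of Proposition~\ref{prop:S}(a). For $i\in J$ the one-variable factor is $x_i^{-k}\frac{1-sx_i}{1-x_i}=x_i^{-k}\frac{s-x_i^{-1}}{1-x_i^{-1}}$, with exponents at most $-k$, so all exponents of the term are $\le\lambda-2k\sum_{i\in J}e_i$. For $J\ne\emptyset$ the exponent $\lambda-e_n$ is not among them: $e_n-2k\sum_{i\in J}e_i\notin Q_+$, since its coordinate sum $1-2k|J|$ is negative. In the term $J=\emptyset$ the pair factors are power series in $x_i^{-1}x_j^{-1}$ with constant term $1$, so the coefficient of $x^{\lambda-e_n}$ is that of $x_n^{-1}$ in $\frac{1-sx_n^{-1}}{1-x_n^{-1}}$, namely $1-s$.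
\end{proof}

For four parameters we compute the normalizing constant from Gustafson's integral~\cite{Gustafson}: for $|q|,|T|,|t_r|<1$,
\begin{multline}\label{eq:gus}
\int_{\mathbb{T}^k}\prod_{l=1}^k\frac{(z_l^{\pm2};q)_\infty}{\prod_r(t_rz_l^\pm;q)_\infty}\prod_{l<m}\frac{(z_l^\pm z_m^\pm;q)_\infty}{(Tz_l^\pm z_m^\pm;q)_\infty}\\
=2^kk!\prod_{j=1}^k\frac{(T;q)_\infty(T^{k+j-2}t_0t_1t_2t_3;q)_\infty}{(T^j;q)_\infty(q;q)_\infty\prod_{r<r'}(T^{j-1}t_rt_{r'};q)_\infty}.
\end{multline}

\begin{theorem}\label{thm:four}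
Let $0<t<1$, $t_0,\dots,t_3\in(-1,1)$, and $k\ge2$ or $t_0t_1t_2t_3=0$. Let $S$ be the $\mathrm{BC}_n$ Hall--Littlewood polynomial \eqref{eq:S}, equivalently the element of $m_\lambda+V'$ orthogonal to $V'$ for $\nabla^{(n)}_{0,t}$. Define $E_m$ by the Laurent expansion near $|z|=1$ of
\[
\sum_{m\in\mathbb{Z}} E_mz^m=(1+z)\prod_{i=1}^n(1+zx_i)(1+zx_i^{-1})\,\frac{(z^\pm;t)_\infty(-tz^\pm;t)_\infty}{\prod_{r=0}^3(-t_rz^\pm;t)_\infty}.
\]
Then
\[
S(x)=\frac{\prod_{0\le r<r'\le3}(t_rt_{r'};t)_\infty}{(-t;t)_\infty}\cdot\frac12\det_{1\le i,j\le k}\bigg(\sum_{y\in\mathbb{Z}}(-1)^yt^{ky^2-(j-1)y}\big(E_{n-i+j-2ky}+E_{n+i+j-2ky-1}\big)\bigg).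
\]
\end{theorem}

\begin{proof}
Let $\omega(z)=(z^\pm;t)_\infty(-tz^\pm;t)_\infty/\prod_r(-t_rz^\pm;t)_\infty$, a continuous function on $\mathbb{T}$ with $\omega(z^{-1})=\omega(z)$, and let $w(z)=\nabla^{(k)}_{t,0}(-z_1,\dots,-z_k)$. By \eqref{eq:diff} and $(-z^\pm;t)_\infty=(1+z^\pm)(-tz^\pm;t)_\infty$,
\[
\frac{(z^{\pm2};t)_\infty}{\prod_r(-t_rz^\pm;t)_\infty}=(1+z^\pm)(tz^{\pm2};t^2)_\infty\,\omega(z),
\]
so $w=w_*\prod_l\omega(z_l)$. Theorem~\ref{thm:integral}, after $z\mapsto-z$, gives $S=\int\prod_{i,l}(X_i+Z_l)\,w\big/\int w$. Take $h=\omega\prod_i(X_i+Z)$ in Proposition~\ref{prop:det}. By \eqref{eq:gen}, $a_m=E_{n+m}$, so half the determinant in the theorem equals $\int\prod_{i,l}(X_i+Z_l)\,w\big/\int w_*$. It remains to compute $\int w_*\big/\int w$.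

Put $q=t$ in \eqref{eq:gus} and let $T\to0$. The integrand converges uniformly to $\nabla^{(k)}_{t,0}$. On the right, $(T;t)_\infty/(T^j;t)_\infty\to1$. The exponent $k+j-2$ is positive unless $k=j=1$, in which case $t_0t_1t_2t_3=0$ by hypothesis; so $(T^{k+j-2}t_0t_1t_2t_3;t)_\infty\to1$. The factors $(T^{j-1}t_rt_{r'};t)_\infty$ tend to $1$ for $j\ge2$. Hence
\[
\int_{\mathbb{T}^k}w=\int_{\mathbb{T}^k}\nabla^{(k)}_{t,0}=\frac{2^kk!}{(t;t)_\infty^k\prod_{r<r'}(t_rt_{r'};t)_\infty}.
\]
Apply this with the parameters $(-\alpha,t,0,0)$, for which the product over $r<r'$ is $(-\alpha t;t)_\infty$, and let $\alpha\to1^-$, using dominated convergence as in the proof of Theorem~\ref{thm:integral}. The limiting density is $w_*(-z)$, so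
\begin{equation}\label{eq:wstar}
\int_{\mathbb{T}^k}w_*=\frac{2^kk!}{(t;t)_\infty^k(-t;t)_\infty}.
\end{equation}
The quotient of the last two formulas is the prefactor in the theorem.
\end{proof}

\begin{remark}
The value $t_0=-1$ is excluded in Theorem~\ref{thm:four}, but substituting $(-1,s,0,0)$ in its formulas turns $\omega$ into $(-tz^\pm;t)_\infty/(-sz^\pm;t)_\infty$ and the prefactor into $(-s;t)_\infty/(-t;t)_\infty$, in agreement with Theorem~\ref{thm:s}. Also, \eqref{eq:kappa} and \eqref{eq:wstar} give $\kappa=2^{1-k}(t;t)_\infty^k(-t;t)_\infty$ in Lemma~\ref{lem:theta}. For $k=1$ this is $(t^2;t^2)_\infty$, the constant given by the triple product identity \eqref{eq:JTP} in Section~\ref{sec:small}.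
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gustafson}
Gustafson, Bull. Amer. Math. Soc. \textbf{22} (1990), 97--105.

\bibitem{Koornwinder}
Koornwinder, 1992.

\bibitem{Macdonald}
Macdonald, \emph{Symmetric Functions and Hall Polynomials}.

\bibitem{Warnaar}
S. Ole Warnaar, \emph{Affine Jacobi-Trudi Identities and $q,t$-Rogers-Ramanujan Identities}, arXiv:2511.17034 (2025).

\end{thebibliography}
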